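# A real field with Pythagoras number $4$ and a minimal weakly isotropic form of dimension $3$

## 1. The guess that $w(K)\ge 3$ forces $p(K)\ge 5$

Two invariants of a field $K$ will be compared. One, $w(K)$, measures how large a quadratic form must be when it is isotropic "up to repetition" and no smaller piece of it is. The other, $p(K)$, counts how many squares are needed to write sums of squares. The problem asks: *is there a field with $w(K)\ge3$ and $p(K)\le4$?* The answer one would first guess is **no**: in the stock of examples quoted below, every field with $w(K)\ge 3$ has $p(K)\ge 5$. We make this precise and test it.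

Throughout, fields have characteristic different from $2$ and quadratic forms are regular. A field is *real* if $-1$ is not a sum of squares in it; real fields have characteristic $0$. We write $\Sigma F^2$ for the set of **nonzero** sums of squares of $F$, and $m\times\varphi$ for the orthogonal sum of $m$ copies of $\varphi$. Note that $\Sigma F^2$ is a group under multiplication: $1/\sigma=\sigma\cdot(1/\sigma)^2$.

**Definition (weak isotropy).** A form $\varphi$ over $K$ is *weakly isotropic* if $m\times\varphi$ is isotropic for some $m\ge1$. It is *minimal weakly isotropic* if it is weakly isotropic and no subform of strictly smaller dimension is. Let $w(K)\in\mathbb N\cup\{\infty\}$ be the supremum of the dimensions of the minimal weakly isotropic forms over $K$.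

Example: over $\mathbb Q$ the form $\langle1,-2\rangle$ is anisotropic, but $2\times\langle 1,-2\rangle=\langle1,1,-2,-2\rangle$ is isotropic, because $1+1-2=0$. So $\langle1,-2\rangle$ is weakly isotropic. It is minimal, since one-dimensional forms over a real field are not weakly isotropic.

**Definition (Pythagoras number, level).** $p(K)$ is the least $n$ such that every sum of squares in $K$ is a sum of $n$ squares, or $\infty$ if there is no such $n$. The *level* $s(F)$ of a nonreal field $F$ is the least $n$ such that $-1$ is a sum of $n$ squares in $F$.

Example: $\mathbb Q(\sqrt{-2})$ has level $2$, since $-1=1^2+(\sqrt{-2})^2$ and $-1$ is not a square there.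

Over a real field $K$ weak isotropy can be read off a diagonalization: $\langle a_1,\dots,a_n\rangle$ is weakly isotropic if and only if
$$a_1\sigma_1+\dots+a_n\sigma_n=0\quad\text{with sums of squares }\sigma_i\text{ in }K,\text{ not all }0. \tag{1}$$
Indeed, a nonzero isotropic vector of $m\times\langle a_1,\dots,a_n\rangle$ gives (1), each $\sigma_i$ being a sum of $m$ squares; not all $\sigma_i$ vanish, since in a real field a sum of squares of elements not all $0$ is nonzero. Conversely, if each $\sigma_i$ in (1) is a sum of at most $m$ squares, then $m\times\varphi$ is isotropic.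

If $K$ is nonreal, every one-dimensional form is weakly isotropic, so $w(K)=1$. If $K$ is real, the hyperbolic plane is minimal weakly isotropic, so $w(K)\ge2$.

The problem comes from M. Archita and Karim Johannes Becher, "Fields where torsion forms decompose", arXiv:2605.13844 (2026). The following facts are quoted as background; the proof below does not use them.

* (F1) $w(K)=2$ if and only if $K$ is real and every torsion form over $K$ (a form whose class in the Witt ring is torsion, such as $\langle1,-2\rangle$ over $\mathbb Q$, as $\langle1,1\rangle\cong\langle2,2\rangle$) is an orthogonal sum of two-dimensional torsion forms.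
* (F2) (Arason–Pfister) If $k$ is real and the square of the torsion part of the fundamental ideal of $\mathsf Wk$ is nonzero, then $w(k(X,Y))\ge3$.
* (F3) Let $k$ be a real field with $p(k)\ge3$, or a real number field, or one of $\mathbb R(t_1,t_2)$, $\mathbb R((t_1))(t_2)$, $\mathbb R((t_1,t_2))$. Then $K=k(X,Y)$ satisfies $w(K)\ge3$, and for all these $K$ one also has $p(K)\ge5$.

## 2. Testing the guess: $p(K)\le2$, and number fields

The smallest values of $p$ support the guess.

**Proposition 1.** If $w(K)\ge3$, then $K$ is real and $p(K)\ge3$.

*Proof.* If $K$ is nonreal, then $w(K)=1$. So let $K$ be real with $p(K)\le2$, and let $\varphi$ be a weakly isotropic form on a space $V$. We find a two-dimensional weakly isotropic subform; this gives $w(K)=2$.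

If $\varphi$ is isotropic, it contains a hyperbolic plane. Suppose $\varphi=\langle a_1,\dots,a_n\rangle$ is anisotropic. Take a relation (1). Since $p(K)\le2$, write $\sigma_i=x_i^2+y_i^2$. Then $x=(x_i)$ and $y=(y_i)$ are vectors of $V$, not both zero, with
$$\varphi(x)+\varphi(y)=\sum a_i\sigma_i=0 .$$
If one of them were zero, the other would be an isotropic vector. So both are nonzero, and $\alpha=\varphi(x)=-\varphi(y)\ne0$. They are linearly independent: $y=\lambda x$ would give $(1+\lambda^2)\varphi(x)=0$, which is impossible as $K$ is real. On the plane they span, the Gram matrix is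
$$\begin{pmatrix}\alpha&\beta\\ \beta&-\alpha\end{pmatrix},\qquad\text{of determinant }-\tau,\quad \tau=\alpha^2+\beta^2\in\Sigma K^2 .$$
So the plane is regular. It represents $\alpha$ and has determinant $-\tau$, hence is isometric to $\langle\alpha,-\alpha\tau\rangle$. This is weakly isotropic, because $\alpha\cdot\tau+(-\alpha\tau)\cdot1=0$. $\square$

Where does this stop for larger $p$? With $\sigma_i$ a sum of three squares, one gets three vectors with $\varphi(x)+\varphi(y)+\varphi(z)=0$, spanning a space of dimension up to $3$, and the trick with the determinant of a plane is lost.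

A second test allows $p=4$. Let $K$ be a real number field and $\varphi$ weakly isotropic over $K$, on $V$. Since some $m\times\varphi$ is isotropic, $\varphi$ is indefinite at every real embedding. By weak approximation, $K$ is dense in the product of its real completions, so we may choose $x\in V$ with $\varphi(x)$ positive at all real embeddings. The complement $W$ of $x$ in $V$ has negative vectors at each real embedding; otherwise $\varphi$ would be positive definite there. So, again by approximation, there is $y\in W$ with $\varphi(y)$ negative at all real embeddings. Then $-\varphi(x)\varphi(y)$ is totally positive, hence a sum of squares $\tau$ by Artin's theorem, and $\langle\varphi(x),\varphi(y)\rangle$ is weakly isotropic: $\varphi(x)\cdot\varphi(y)^2+\varphi(y)\cdot\tau=0$. Thus $w(K)=2$. In particular $w(\mathbb Q)=2$, while $p(\mathbb Q)=4$ by Lagrange's theorem and because $7$ is not a sum of three rational squares.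

So the guess survives. It is nevertheless false: we shall construct a real field with $w(K)\ge3$ and $p(K)=4$. Together with Proposition 1 this leaves $p(K)=3$, which is not settled here and is not needed for the problem.

## 3. Ternary forms of determinant $-1$

We look for a minimal weakly isotropic form of dimension $3$ over a real field $K$. Scaling a form does not affect weak isotropy of it or of its subforms. If a ternary form has determinant $\delta$, then scaling it by $-\delta$ gives determinant $-\delta^4$, that is, $-1$ modulo squares. So we may look at $\langle a,b,-ab\rangle$.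

**Lemma 2.** Let $K$ be real, $a,b\in K^\times$ and $\varphi=\langle a,b,-ab\rangle$. Then $\varphi$ has a weakly isotropic two-dimensional subform if and only if $\varphi$ represents an element of $\Sigma K^2$. Consequently $\varphi$ is minimal weakly isotropic if and only if it is weakly isotropic and represents no element of $\Sigma K^2$.

*Proof.* Let $\varphi\cong\langle g,h\rangle\perp\langle e\rangle$. Comparing determinants, $ghe\equiv-1$, so $e\equiv-gh$ modulo squares. If $\langle g,h\rangle$ is weakly isotropic, then (1) gives $g\tau_1+h\tau_2=0$ with sums of squares not both $0$; as $g,h\ne0$, both $\tau_i$ are nonzero, and $-gh=g^2\tau_1/\tau_2\in\Sigma K^2$. So $e\in\Sigma K^2$ is represented by $\varphi$. Conversely, if $\varphi$ represents $e\in\Sigma K^2$, split off $\langle e\rangle$ as above. Then $-gh\in\Sigma K^2$, and $g\cdot h^2+h\cdot(-gh)=0$ shows that $\langle g,h\rangle$ is weakly isotropic. The last assertion follows, as one-dimensional forms over $K$ are not weakly isotropic. $\square$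

It is easy to force weak isotropy. Choose $u,w\in\Sigma K^2$ and arrange $a u^{-1}+b=w$; there is one free parameter $T=a/u$, and
$$a=uT,\qquad b=w-T,\qquad \varphi=\langle uT,\;w-T,\;-uT(w-T)\rangle. \tag{2}$$
Multiplying $au^{-1}+b=w$ by $ab$ gives
$$a\cdot b^2+b\cdot(a^2u^{-1})+(-ab)\cdot w=0, \tag{3}$$
where $b^2,\,a^2u^{-1},\,w\in\Sigma K^2$ as soon as $a,b\neq 0$. So $\varphi$ is weakly isotropic by (1). What remains is to prevent $\varphi$ from representing a sum of squares, while keeping $p(K)$ small.

## 4. Levels of finite extensions control $p(\Omega(X))$

Our $K$ will be a rational function field $\Omega(X)$. This section finds a condition on $\Omega$ that bounds $p(K)$. We recall four textbook facts.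

* **Cassels' theorem.** A polynomial in $F[X]$ that is a sum of $n$ squares in $F(X)$ is a sum of $n$ squares in $F[X]$.
* **Milnor's sequence.** For each monic irreducible $P\in F[X]$ there is a residue homomorphism $\partial_P:\mathsf WF(X)\to\mathsf W(F[X]/P)$ with $\partial_P\langle g\rangle=0$ and $\partial_P\langle gP\rangle=\langle\bar g\rangle$ for $g\in F[X]$ prime to $P$. The sequence $0\to\mathsf WF\to\mathsf WF(X)\to\bigoplus_P\mathsf W(F[X]/P)$ is exact. For instance, $\langle X\rangle$ has residue $\langle 1\rangle$ at $P=X$, hence does not come from $F$.
* **Pfister forms.** The form $2^{n}\times\langle1\rangle$ is a Pfister form. An isotropic Pfister form is hyperbolic. A Pfister form $\rho$ is round: its nonzero values form a group, and $c\rho\cong\rho$ for every nonzero value $c$.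
* **Quadratic extensions.** If $\rho$ is anisotropic over $F$ and isotropic over $F(\sqrt a)\ne F$, then $\rho$ contains $\langle e,-ae\rangle$ for some $e\in F^\times$. Indeed, let $v+\sqrt a\,v'\neq 0$ be isotropic. Then $\rho(v)+a\rho(v')=0$ and $v,v'$ are orthogonal. By anisotropy neither is $0$, so $e=\rho(v')\ne0$ and $\rho(v)=-ae$.

**Lemma 3.** Let $\Omega$ be a real field and $r\ge1$ such that every finite nonreal extension of $\Omega$ has level $\le2^r$. Then $p(\Omega(X))\le2^{r+1}$.

*Proof.* Put $\rho=2^{r+1}\times\langle1\rangle$. It is anisotropic over $\Omega$.

**Step 1: constants.** We show that $\rho$ represents every $\kappa\in\Sigma\Omega^2$. As $\Omega$ is real, $-\kappa$ is not a square. The field $\Omega(\sqrt{-\kappa})$ is nonreal, since $-1=\kappa/(\sqrt{-\kappa})^2$ is a sum of squares in it. Its level is at most $2^r$, so $(2^r+1)\times\langle1\rangle$, and hence $\rho$, is isotropic over it. By the fact on quadratic extensions (with $a=-\kappa$), $\rho$ contains $\langle e,e\kappa\rangle$. As the nonzero values of $\rho$ form a group, $\kappa$ is one of them.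

**Step 2: residues.** Let $f\in\Sigma\,\Omega(X)^2$. We want $\rho$ to represent $f$ over $\Omega(X)$. Up to squares, $f\in\Omega[X]$ is squarefree, and by Cassels $f=\sum f_i^2$ with $f_i\in\Omega[X]$. We show that $\pi=\rho\otimes\langle1,-f\rangle=\rho\perp-f\rho$ has residue $0$ everywhere. At $P\nmid f$ all entries are prime to $P$, so the residue is $0$. Let $P\mid f$, and write $f=Pg$; then $P\nmid g$ as $f$ is squarefree, and the residue is the class of $-\bar g\rho$ over $\Omega_P=\Omega[X]/P$. If $\Omega_P$ were real, then $\sum\bar f_i^2=0$ would give $P\mid f_i$ for all $i$, hence $P^2\mid f$, a contradiction. So $\Omega_P$ is nonreal, has level $\le2^r$, and $\rho$ is isotropic, hence hyperbolic, over $\Omega_P$. The residue is $0$.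

**Step 3: the place at infinity.** By Step 2 and Milnor's sequence, the class of $\pi$ comes from some $\psi\in\mathsf W\Omega$. We identify $\psi$. Since $\Omega$ is real, the squares of the leading coefficients of the $f_i$ of maximal degree do not cancel, so $f$ has even degree and its leading coefficient $\kappa$ lies in $\Sigma\Omega^2$. In $\Omega((X^{-1}))$ we have $f=\kappa X^{\deg f}(1+\cdots)$, where the last factor is a square by Hensel's lemma. So $\psi$ and $\rho\otimes\langle1,-\kappa\rangle$ have the same image in $\mathsf W\Omega((X^{-1}))$. The map $\mathsf W\Omega\to\mathsf W\Omega((X^{-1}))$ is injective: if a diagonal form over $\Omega$ had an isotropic vector over $\Omega((X^{-1}))$, we could scale it so that the minimal value of its entries is $0$, and reduction would give an isotropic vector over $\Omega$. Hence $\psi=\rho\otimes\langle1,-\kappa\rangle$, which is $0$ because $\kappa\rho\cong\rho$ by Step 1.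

So $\pi$ is hyperbolic, that is, $\rho\cong f\rho$ over $\Omega(X)$. As $\rho$ represents $1$, it represents $f$, so $f$ is a sum of $2^{r+1}$ squares. $\square$

The condition of Lemma 3 passes from a field to its Laurent series field. For a finite extension $M$ of $k((t))$ recall that $M$ is again complete for a unique normalized discrete valuation, with residue field $m$ finite over $k$, and $[M:k((t))]=e\cdot[m:k]$ where $e$ is the value of $t$. If $m$ is real, then
$$\text{every nonzero sum of squares in } M \text{ has even value, and } M\text{ is real}: \tag{4}$$
divide the summands by the square of one entry of minimal value; the residues are then squares, not all $0$, and their sum is nonzero.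

**Lemma 4.** Let $k$ be a real field such that every finite nonreal extension of $k$ has level $\le2^r$. Then every finite nonreal extension of $k((t))$ has level $\le2^r$.

*Proof.* Let $M$ be such an extension, with residue field $m$. By (4), $m$ is nonreal, so $-1$ is a sum of $2^r$ squares in $m$, with some summand $\bar a^2\ne0$. Lift the other entries to $M$ arbitrarily. By Hensel's lemma the remaining one can be lifted to a solution over $M$, since $\bar a$ is a simple root of the reduced equation (characteristic $0$). $\square$

## 5. $k(T)$ is too small, $k((T))$ and $k((1/T))$ are too large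

Let $k$ be a real field, $w,w'\in\Sigma k^2$, and in (2) take $u=w+w'X^2$ with $T$ a transcendental. So $\varphi$ is defined over $\Omega(X)$ for every field $\Omega\supseteq k(T)$. Suppose finite nonreal extensions of $k$ have level $\le2^r$; we shall see in Section 9 that $k=\mathbb Q(\sqrt2)$ has this property with $r=1$. Which $\Omega$ should we take?

*The field $k(T)$.* Here $\Omega(X)=k(T)(X)$ is a rational function field in two variables. For a number field $k$, (F3) says $p\ge5$. This is too much.

*The field $H_0=k((T))$.* Lemmas 3 and 4 give $p(H_0(X))\le2^{r+1}$, which is what we want. But $w-T=w(1-T/w)$, and $1-T/w$ is a square in $k[[T]]$. So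
$$\varphi\cong\langle w,\;uT,\;-wuT\rangle\quad\text{over }H_0(X). \tag{5}$$
This represents $w\in\Sigma k^2$, and by Lemma 2 the form $\varphi$ is not minimal.

*The field $H_\infty=k((S))$, $S=1/T$.* Again $p(H_\infty(X))\le2^{r+1}$. But $w-T=-T(1-wS)$, where $1-wS$ is a square, and $T=S\cdot T^2$. So modulo squares $w-T\equiv-S$, $uT\equiv uS$ and $-uT(w-T)\equiv u$, whence
$$\varphi\cong\langle u,\;-S,\;uS\rangle\quad\text{over }H_\infty(X). \tag{6}$$
This represents $u=w+w'X^2$, again a sum of squares.

So completing at one point stops working exactly here: near $T=0$ the entry $b$ becomes the sum of squares $w$, and near $T=\infty$ the entry $-ab$ becomes the sum of squares $u$. The way past this point is that the two failures are different. The visible sum of squares is a constant in one case and has degree $2$ in $X$ in the other. Degree can be compared across constant fields, in the following form.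

**Definition (squarefree part).** For $\sigma\in F(X)^\times$, $\operatorname{char}F=0$, write $\sigma=s\rho^2$ with $s\in F[X]$ squarefree and $\rho\in F(X)^\times$. Then $\deg s$ is the sum of $\deg P$ over the monic irreducible $P$ occurring in $\sigma$ with odd exponent; it depends only on $\sigma$ modulo squares. It does not change under a field extension $F'/F$, because $\gcd(s,s')=1$ persists (here $s'$ is the derivative), so $s$ stays squarefree.

Example: $2X^2(X^2+1)$ over $\mathbb Q$ has squarefree part $2(X^2+1)$ of degree $2$.

Over a real constant field a sum of squares has even degree, so degrees modulo $2$ say nothing. Modulo $4$, the elements $w$ and $u$ differ. We shall prove that over $H_0(X)$ **every** sum of squares represented by $\varphi$ has squarefree part of degree $\equiv0$, and over $H_\infty(X)$ of degree $\equiv2$ modulo $4$. Then $\varphi$ represents no sum of squares over $\Omega(X)$ whenever $\Omega$ embeds over $k(T)$ into **both** $H_0$ and $H_\infty$. Finally, between $k(T)$ and the two completions there is room to build such an $\Omega$ in which all levels are small. The outcome is as follows.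

**Theorem 5.** Let $k$ be a countable real field, and let $w,w'\in\Sigma k^2$ be such that $\langle1,-w,-w'\rangle$ is anisotropic over $k$. Let $r\ge1$ be such that every finite nonreal extension of $k$ has level $\le2^r$. Then there is a real field $\Omega\supseteq k(T)$ such that $K=\Omega(X)$ satisfies $p(K)\le2^{r+1}$ and $w(K)\ge3$. More precisely, with $u=w+w'X^2$, the form
$$\varphi=\langle\,uT,\ w-T,\ -uT(w-T)\,\rangle$$
is minimal weakly isotropic over $K$.

**Corollary 6.** For $k=\mathbb Q(\sqrt2)$, $w=3$, $w'=3+\sqrt2$, $r=1$, the field $K$ of Theorem 5 is real, $w(K)\ge3$ and $p(K)=4$. So there does exist a field $K$ with $w(K)\ge3$ and $p(K)\le4$.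

## 6. Degrees modulo $4$ over $k((t))(X)$

The forms (5) and (6) have a common shape: $\langle c,\,dt,\,-cdt\rangle$ with $(c,d,t)=(w,u,T)$ in (5), and $(c,d,t)=(u,-1,S)$ in (6). We treat them together. We use **Springer's theorem**: an anisotropic form stays anisotropic over every odd degree extension. In particular, odd degree extensions of real fields are real (apply it to $n\times\langle1\rangle$), and nonsquares stay nonsquares (apply it to $\langle1,-a\rangle$). The trivial extension counts as one of odd degree.

**Lemma 7.** Let $k$ be a real field, $H=k((t))$, and let $c,d\in k[X]\setminus\{0\}$ have even degree. Assume: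

* (i) for every odd degree extension $\ell/k$ and every $\theta\in\ell$: $d(\theta)\ne0$ and $c(\theta)\notin\ell^2$;
* (ii) the leading coefficient $c_\infty$ of $c$ is not a square in $k$.

If $\sigma\in\Sigma H(X)^2$ is represented over $H(X)$ by $\psi=\langle c,\,dt,\,-cdt\rangle$, then the squarefree part $s$ of $\sigma$ satisfies $\deg s\equiv\deg c\pmod4$.

*Proof.* Clearing denominators and dividing by a common factor multiplies $\sigma$ by a square, so we may assume
$$\sigma=cy^2+dt\,(x^2-cz^2),\qquad x,y,z\in H[X],\quad\gcd(x,y,z)=1. \tag{7}$$
By Cassels' theorem, $\sigma=\sum f_i^2$ with $f_i\in H[X]$. The plan is to evaluate (7) at points of odd degree and at infinity, and to read off parities of $t$-adic values.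

**Step 1: values at points of odd degree.** Let $L/H$ be finite of odd degree, with residue field $\ell$ and normalized valuation $v$. Since $[L:H]=e\,[\ell:k]$, both $e=v(t)$ and $[\ell:k]$ are odd, and $\ell$ is real. Let $\theta\in L$. We claim that
$$c(\theta)=\alpha^2\gamma,\quad d(\theta)=\beta^2\delta,\qquad \alpha,\beta\in L^\times,\ \gamma,\delta\text{ units},\ \bar\gamma\notin\ell^2. \tag{8}$$

* If $v(\theta)\ge0$, take $\alpha=\beta=1$. The residues of $c(\theta)$ and $d(\theta)$ are $c(\bar\theta)\notin\ell^2$ and $d(\bar\theta)\ne0$, by (i).
* If $v(\theta)<0$, take $\alpha=\theta^{\deg c/2}$ and $\beta=\theta^{\deg d/2}$; this is where even degrees are used. Then $\gamma,\delta$ have as residues the leading coefficients $c_\infty$ and $d_\infty$. By (ii) and Springer, $c_\infty\notin\ell^2$.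

For $\xi,\eta,\zeta\in L$ consider
$$\psi_\theta(\eta,\xi,\zeta)=c(\theta)\eta^2+d(\theta)\,t\,\bigl(\xi^2-c(\theta)\zeta^2\bigr).$$
The first summand is $0$ or has even value. For the second, we use
$$v\bigl(\xi^2-\gamma(\alpha\zeta)^2\bigr)=2\min\bigl(v(\xi),v(\alpha\zeta)\bigr)\quad\text{if }(\xi,\zeta)\ne(0,0).$$
This is clear if the two values differ. If they agree, divide by $(\alpha\zeta)^2$; the residue of the quotient is a square minus $\bar\gamma$, which is nonzero. So the second summand is $0$ only if $\xi=\zeta=0$, and otherwise its value is $2v(\beta)+e+{}$an even number, which is odd. Two consequences follow.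

(A) $\psi_\theta$ is anisotropic over $L$: summands with values of different parity do not cancel.

(B) If $\psi_\theta(\eta,\xi,\zeta)$ is a nonzero sum of squares in $L$, then $\eta\ne0$. Otherwise its value would be odd, contradicting (4).

The same argument with $L=H$ shows that (A) and (B) hold for $\langle c_\infty,\,d_\infty t,\,-c_\infty d_\infty t\rangle$ over $H$.

**Step 2: no factors of odd degree.** We show that neither $\sigma$ nor $y$ has an irreducible factor of odd degree. Let $P\in H[X]$ be irreducible of odd degree, with root $\theta$ in $L=H[X]/P$. As $\gcd(x,y,z)=1$, the vector $(y(\theta),x(\theta),z(\theta))$ is nonzero, and by (7) and (A), $\sigma(\theta)\ne0$. Moreover $\sigma(\theta)=\sum f_i(\theta)^2$ is a sum of squares, so $y(\theta)\ne0$ by (B). This proves the claim. Taking $P=X$ we also see that $y\ne0$. Since all irreducible factors of $y$ have even degree, $\deg y$ is even.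

**Step 3: the degree of $\sigma$.** We show that the term $cy^2$ alone determines $\deg\sigma$. Let $\deg c=2\gamma_0$, $\deg d=2\delta_0$ and
$$\mu=\max(\gamma_0+\deg y,\ \delta_0+\deg x,\ \gamma_0+\delta_0+\deg z),\qquad\deg0=-\infty.$$
All terms of (7) have degree at most $2\mu$, and the coefficient of $X^{2\mu}$ in $\sigma$ is
$$c_\infty y_*^2+d_\infty t\,(x_*^2-c_\infty z_*^2),$$
where $y_*,x_*,z_*$ are the coefficients of $X^{\mu-\gamma_0}$, $X^{\mu-\delta_0}$, $X^{\mu-\gamma_0-\delta_0}$ in $y,x,z$. By the choice of $\mu$ they are not all zero. By (A) at infinity the coefficient is nonzero, so it is the leading coefficient of $\sigma=\sum f_i^2$. As $H$ is real, the leading coefficient of $\sum f_i^2$ is a sum of squares in $H$. By (B) at infinity, $y_*\ne0$, so $\mu=\gamma_0+\deg y$. Since $\deg y$ is even,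
$$\deg\sigma=2\mu=\deg c+2\deg y\equiv\deg c\pmod4.$$

**Step 4: passing to the squarefree part.** Write $\sigma=sh^2$ with $s,h\in H[X]$ and $s$ squarefree. As $h\mid\sigma$, Step 2 shows that all irreducible factors of $h$ have even degree. So $\deg h$ is even, and $\deg s=\deg\sigma-2\deg h\equiv\deg\sigma\equiv\deg c\pmod4$. $\square$

## 7. Minimality of $\varphi$ over fields embedded in both completions

**Lemma 8.** Let $k,w,w'$ be as in Theorem 5, and let $\Omega\supseteq k(T)$ be a field with $k(T)$-embeddings $\Omega\to H_0=k((T))$ and $\Omega\to H_\infty=k((S))$, $S=1/T$. Then $K=\Omega(X)$ is real and $\varphi$ is minimal weakly isotropic over $K$.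

*Proof.* $H_0$ is real by (4), hence so are $\Omega$ and $K=\Omega(X)$. As $w,w'\in\Sigma k^2$, both $w$ and $u=w+w'X^2$ lie in $\Sigma K^2$, so (3) shows that $\varphi$ is weakly isotropic. By Lemma 2 it remains to show that $\varphi$ represents no element of $\Sigma K^2$. Suppose it represents $\sigma\in\Sigma K^2$, and let $s\in\Omega[X]$ be the squarefree part of $\sigma$. The number $\deg s$ is the same over $\Omega$, $H_0$ and $H_\infty$.

**Step 1: at $T=0$, $\deg s\equiv0$.** Extend $\Omega\to H_0$ to $\Omega(X)\to H_0(X)$. By (5), $\varphi$ becomes $\langle c,dt,-cdt\rangle$ with $t=T$, $c=w$, $d=u$, of degrees $0$ and $2$. We check the hypotheses of Lemma 7. As $\langle1,-w\rangle$ is anisotropic, $w$ is a nonsquare in $k$, and by Springer in every odd degree extension $\ell$. Such an $\ell$ is real, so $u(\theta)=w+w'\theta^2\ne0$ for $\theta\in\ell$, since $w,w'\in\Sigma k^2$. This gives (i), and (ii) holds since $c_\infty=w$. Hence $\deg s\equiv\deg w=0\pmod4$.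

**Step 2: at $T=\infty$, $\deg s\equiv2$.** Extend $\Omega\to H_\infty$ to $\Omega(X)\to H_\infty(X)$. By (6), $\varphi$ becomes $\langle c,dt,-cdt\rangle$ with $t=S$, $c=u$, $d=-1$. If $\ell/k$ has odd degree and $w+w'\theta^2=\eta^2$ with $\theta,\eta\in\ell$, then $(\eta,1,\theta)$ is an isotropic vector of $\langle1,-w,-w'\rangle$ over $\ell$, contradicting Springer's theorem. So (i) holds. Also $c_\infty=w'$ is not a square in $k$, since $\langle1,-w'\rangle$ is anisotropic. This is (ii). Hence $\deg s\equiv\deg u=2\pmod4$.

The two steps contradict each other. $\square$

## 8. Generic solutions of $\sum\xi_i^2=-1$ that fit into both completions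

By Lemmas 3 and 8 we need a field $\Omega\supseteq k(T)$ embedded in both $H_0$ and $H_\infty$ and whose finite nonreal extensions have level $\le2^r$. We start with $k(T)$ and adjoin, for each nonreal extension, the coordinates of a solution of $\sum\xi_i^2=-1$. Lemma 4 provides such solutions in $H_0$ and in $H_\infty$. But a solution in $H_0$ and a solution in $H_\infty$ may satisfy different algebraic relations over the ground field, and then they do not generate isomorphic fields. The remedy is to choose both solutions with no relations beyond the forced ones.

For $N$ unknowns in an extension of degree $n$, the forced relations are obtained by writing the unknowns in coordinates. Example with $n=N=2$: for $\Omega_1[X]/(X^2-q)$ and $\xi_i=a_i+b_i\sqrt q$, the equation $\xi_1^2+\xi_2^2=-1$ becomes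
$$a_1^2+a_2^2+q(b_1^2+b_2^2)=-1,\qquad a_1b_1+a_2b_2=0,$$
two equations in four unknowns, leaving $2=n(N-1)$ parameters.

From now on $k,w,w',r$ are as in Theorem 5, and $N=2^r\ge2$.

**Lemma 9.** Let $\Omega_1\supseteq k(T)$ be a countable field with $k(T)$-embeddings $i_0:\Omega_1\to H_0$ and $i_\infty:\Omega_1\to H_\infty$. Let $q\in\Omega_1[X]$ be monic, separable, of degree $n\ge1$, such that $-1$ is a sum of squares in $L=\Omega_1[X]/(q)$. Then there is a countable extension $\Omega_1'/\Omega_1$ to which $i_0,i_\infty$ extend, and such that $-1$ is a sum of $N$ squares in $\Omega_1'[X]/(q)$.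

*Proof.* **Step 1: the field $\Omega_1'$.** We construct the universal solution. Let $e_1,\dots,e_n$ be an $\Omega_1$-basis of $L$. Let $B$ be the $\Omega_1$-algebra that represents the functor
$$R\ \mapsto\ \Bigl\{\xi\in(L\otimes_{\Omega_1}R)^N:\ \textstyle\sum\xi_i^2=-1\Bigr\}$$
on $\Omega_1$-algebras $R$. Concretely, $B$ is the quotient of the polynomial ring in $nN$ variables (the coordinates of the $\xi_i$) by $n$ polynomials (the coordinates of $\sum\xi_i^2+1$). Let $\overline\Omega$ be an algebraic closure of $\Omega_1$. As $q$ is separable, $L\otimes\overline\Omega\cong\overline\Omega^{\,n}$, and the equation splits into one for each component: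
$$B\otimes\overline\Omega\;\cong\;\bigotimes_{j=1}^n\overline\Omega[\xi_1,\dots,\xi_N]/(\xi_1^2+\dots+\xi_N^2+1).$$
The polynomial $\xi_1^2+\dots+\xi_N^2+1$ is irreducible: a factorization would make its homogenization, a quadratic form of rank $N+1\ge3$, a product of two linear forms, which has rank at most $2$. So each factor is a domain of dimension $N-1$. Tensor products of domains over an algebraically closed field are domains, so $B\otimes\overline\Omega$ is a domain of dimension $n(N-1)$. As $B$ embeds in it, $B$ is a domain, and $\dim B=n(N-1)$. Put $\Omega_1'=\operatorname{Frac}B$. It is countable. The universal point of $B$ writes $-1$ as a sum of $N$ squares in $L\otimes\Omega_1'=\Omega_1'[X]/(q)$.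

It remains to extend the embeddings. Let $(H,i)$ be $(H_0,i_0)$ or $(H_\infty,i_\infty)$; we extend each separately. We regard $H$ as an $\Omega_1$-algebra by $i$ and put $M=L\otimes_{\Omega_1}H$, with $H$-basis $e_1,\dots,e_n$; coordinates refer to this basis.

**Step 2: one solution in $M$.** As $q$ is separable, $M=\prod_\nu M_\nu$ with finite field extensions $M_\nu/H$. Since $-1$ is a sum of squares in $L$, it is one in each $M_\nu$. So $M_\nu$ is nonreal, and by Lemma 4, $-1$ is a sum of $N$ squares in $M_\nu$. Putting the components together, we get $\alpha=(\alpha_1,\dots,\alpha_N)\in M^N$ with $\sum\alpha_i^2=-1$.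

**Step 3: a generic solution in $M$.** We move $\alpha$ along a line with generic direction, as in the parametrization of a quadric by lines through a point. Let $H'\subset H$ be a countable subfield containing $i(\Omega_1)$ and the coordinates of the $\alpha_i$. The field $H$ is uncountable, since it contains all power series with coefficients in $\{0,1\}$. A field of finite transcendence degree over the countable $H'$ is countable. So $H$ has infinite transcendence degree over $H'$, and we may choose $m_2,\dots,m_N\in M$ whose $n(N-1)$ coordinates are algebraically independent over $H'$. Put $m_1=1$, $m=(m_1,\dots,m_N)$ and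
$$\xi=\alpha+\lambda m,\qquad\lambda=-2\,\frac{\alpha_1+\sum_{i\ge2}m_i\alpha_i}{1+\sum_{i\ge2}m_i^2}. \tag{9}$$

*$\lambda$ is defined and invertible.* An element of $M$ is invertible if and only if its norm to $H$ (the determinant of multiplication by it) is nonzero. The norms of $1+\sum_{i\ge2} m_i^2$ and of $\alpha_1+\sum_{i\ge2} m_i\alpha_i$ are polynomials over $H'$ in the coordinates of the $m_i$. The first polynomial takes the value $1$ when all $m_i$ with $i\ge2$ are $0$. The second is not the zero polynomial: in each $M_\nu$ the component of $\alpha$ is nonzero, since its squares sum to $-1$. If there $\alpha_1\ne0$, put all $m_i=0$ in this component; if $\alpha_1=0$, choose $i\ge2$ with $\alpha_i\ne0$ and put $m_i=1$ and the others $0$. With these componentwise choices $\alpha_1+\sum_{i\ge2} m_i\alpha_i$ is invertible. So both polynomials are nonzero, and they do not vanish at our algebraically independent point.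

*$\xi$ is a solution.* By (9), $\lambda\sum m_i^2=-2\sum m_i\alpha_i$ (sums over $1\le i\le N$), so
$$\sum\xi_i^2=\sum\alpha_i^2+\lambda\Bigl(2\sum m_i\alpha_i+\lambda\sum m_i^2\Bigr)=-1.$$
Hence $\xi$ is an $H$-valued point of $B$: it defines a ring homomorphism $\beta:B\to H$ extending $i$.

**Step 4: $\beta$ is injective.** This is where genericity is used. From (9), $\xi_1-\alpha_1=\lambda$ and $\xi_i-\alpha_i=\lambda m_i$, so
$$m_i=(\xi_i-\alpha_i)(\xi_1-\alpha_1)^{-1}\quad\text{in }M.$$
Let $E$ be the field generated over $H'$ by the coordinates of the $\xi_i$. Then $\xi_i-\alpha_i$ and $\xi_1-\alpha_1$ lie in $L\otimes E$. Multiplication by $\xi_1-\alpha_1$ has a matrix with entries in $E$ and nonzero determinant, so the inverse also lies in $L\otimes E$. Thus the coordinates of the $m_i$ lie in $E$, and $E$ has transcendence degree at least $n(N-1)$ over $H'$. So among the coordinates of $\xi$ there are $n(N-1)$ that are algebraically independent over $H'$, and a fortiori over $i(\Omega_1)$. They lie in $\beta(B)$, so $\beta(B)\cong B/\ker\beta$ is a finitely generated domain of dimension at least $n(N-1)=\dim B$. Since $B$ is a domain, a nonzero kernel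 would lower the dimension. So $\ker\beta=0$, and $\beta$ extends to an embedding $\Omega_1'\to H$ extending $i$. $\square$

**The field $\Omega$.** Let $\Omega_0=k(T)$, which is countable, with the inclusions into $H_0$ and $H_\infty$. Given a countable $\Omega_j$ with $k(T)$-embeddings into $H_0$ and $H_\infty$, enumerate the countably many monic separable nonconstant $q\in\Omega_j[X]$ for which $-1$ is a sum of squares in $\Omega_j[X]/(q)$. Apply Lemma 9 successively to all of them; the hypotheses on $q$ persist under field extension. Let $\Omega_{j+1}$ be the union of the resulting chain. It is countable, and the embeddings extend to it. For each of these $q$, $-1$ is a sum of $N$ squares in $\Omega_{j+1}[X]/(q)$. Put $\Omega=\bigcup_j\Omega_j$. Then $\Omega$ has $k(T)$-embeddings into $H_0$ and $H_\infty$; in particular it is real.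

**Claim.** *Every finite nonreal extension of $\Omega$ has level $\le2^r$.* Such an extension is $\Omega[X]/(q)$ with $q$ monic irreducible, by the primitive element theorem, and $q$ is separable. That $-1$ is a sum of squares in it means
$$-1=\sum g_i^2+qg,\qquad g_i,g\in\Omega[X].$$
All coefficients of $q,g_i,g$ lie in some $\Omega_j$. So $q$ was treated in passing from $\Omega_j$ to $\Omega_{j+1}$, and $-1$ is a sum of $2^r$ squares in $\Omega_{j+1}[X]/(q)$, hence in $\Omega[X]/(q)$.

*Proof of Theorem 5.* Let $K=\Omega(X)$. By the Claim and Lemma 3, $p(K)\le2^{r+1}$. By Lemma 8, $\varphi$ is minimal weakly isotropic over $K$. As $\dim\varphi=3$, $w(K)\ge3$. $\square$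

## 9. The base field $\mathbb Q(\sqrt2)$

For the lower bound in Corollary 6 we need a polynomial that requires four squares. The following is a case of a result of Cassels (Acta Arith. 9 (1964)); we include the short argument.

**Lemma 10.** Let $F$ be a real field and $d\in F^\times$. If $X^2+d$ is a sum of $3$ squares in $F(X)$, then $d$ is a sum of $2$ squares in $F$.

*Proof.* By Cassels' theorem $X^2+d=f_1^2+f_2^2+f_3^2$ with $f_i\in F[X]$. As $F$ is real, leading terms do not cancel, so $f_i=a_iX+b_i$ with $a_i,b_i\in F$. Comparing coefficients,
$$\sum a_i^2=1,\qquad\sum a_ib_i=0,\qquad\sum b_i^2=d.$$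
So $3\times\langle1\rangle=\langle1\rangle\perp\chi$, where $\langle1\rangle$ is spanned by $(a_i)$ and $\chi$ lives on its orthogonal complement. By Witt cancellation $\chi\cong2\times\langle1\rangle$. The vector $(b_i)$ lies in the complement, so $d=\chi(b)$ is a sum of two squares. $\square$

*Proof of Corollary 6.* Let $k=\mathbb Q(\sqrt2)$, $w=3$, $w'=3+\sqrt2$ and $r=1$. The field $k$ is countable and real. Put $\mathfrak p=(3+\sqrt2)$, a prime of norm $9-2=7$ with residue field $\mathbb F_7$, whose nonzero squares are $1,2,4$.

**Step 1: $w,w'\in\Sigma k^2$.** We have $3=1^2+1^2+1^2$ and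
$$3+\sqrt2=\Bigl(1+\frac{\sqrt2}2\Bigr)^2+1^2+\Bigl(\frac{\sqrt2}2\Bigr)^2,$$
since the right side is $\bigl(\tfrac32+\sqrt2\bigr)+1+\tfrac12$.

**Step 2: $\langle1,-w,-w'\rangle$ is anisotropic.** Suppose $x^2=3y^2+(3+\sqrt2)z^2$ with $x,y,z$ not all $0$. Scaling, we may assume that they are $\mathfrak p$-integral and not all divisible by $\mathfrak p$. Modulo $\mathfrak p$ we get $x^2\equiv3y^2$, and $3$ is not a square in $\mathbb F_7$, so $\mathfrak p\mid x,y$. Then $\mathfrak p^2\mid(3+\sqrt2)z^2$, so $\mathfrak p\mid z$, a contradiction.

**Step 3: finite nonreal extensions of $k$ have level $\le2$.** Let $\ell/k$ be finite and nonreal, that is, a totally imaginary number field. It suffices to show that $\langle1,1,1\rangle$ is isotropic over $\ell$: dividing $x^2+y^2+z^2=0$ by a nonzero square among the three writes $-1$ as a sum of two squares. By Hasse–Minkowski we may argue locally. At complex places there is nothing to show. At a finite place not above $2$, a ternary form with unit coefficients is isotropic over the finite residue field, and the zero lifts by Hensel's lemma. At a place above $2$ the completion contains $\mathbb Q_2(\sqrt2)$. Since $-15\equiv1\pmod8$,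 there is $\eta\in\mathbb Q_2$ with $\eta^2=-15$, and
$$(1-2\sqrt2)^2+(2+\sqrt2)^2=(9-4\sqrt2)+(6+4\sqrt2)=15,$$
so $\eta^2+(1-2\sqrt2)^2+(2+\sqrt2)^2=0$ in $\mathbb Q_2(\sqrt2)$.

**Step 4: the upper bound.** By Steps 1–3, Theorem 5 applies with $r=1$. It gives a real field $\Omega$ such that $K=\Omega(X)$, which is then real, satisfies $w(K)\ge3$ and $p(K)\le4$.

**Step 5: $w'$ is not a sum of two squares in $\Omega$.** Since $\Omega$ embeds over $k(T)$ into $k((T))$, it suffices to show this in $k((T))$. Suppose $w'=\alpha^2+\beta^2$ there. As $k$ is real, lowest terms do not cancel, so $\alpha,\beta\in k[[T]]$. Reducing modulo $T$, $w'$ is a sum of two squares in $k$. But $-1$ is not a square in $\mathbb F_7$, so a nonzero sum $x^2+y^2$ in $k$ has even $\mathfrak p$-value: after scaling by a power of a uniformizer, $x,y$ are $\mathfrak p$-integral and not both divisible by $\mathfrak p$, and then $x^2+y^2\not\equiv0$ modulo $\mathfrak p$. Since $w'=3+\sqrt2$ has $\mathfrak p$-value $1$, this is a contradiction.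

**Step 6: the lower bound.** The polynomial $X^2+w'$ is a sum of squares in $K=\Omega(X)$. If it were a sum of three squares, Lemma 10 would make $w'$ a sum of two squares in $\Omega$, contradicting Step 5. So $p(K)\ge4$, and with Step 4, $p(K)=4$. $\square$
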